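# Semidualizing modules over monomial rings and their localizations at the origin

## 1. Gorenstein quotients, where semidualizing modules are invertible

All rings are commutative with identity, and "f.g." means finitely generated.

**Definition 1.** Let $R$ be a noetherian ring. A *semidualizing* $R$-module is a f.g. $R$-module $C$ such that the homothety map $R\to\operatorname{Hom}_R(C,C)$, $r\mapsto(c\mapsto rc)$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge1$. The set of isomorphism classes $[C]$ of semidualizing $R$-modules is denoted $\mathfrak S_0(R)$.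

The module $R$ is semidualizing. The module $R^2$ over $R\ne0$ is not, because $\operatorname{Hom}_R(R^2,R^2)\cong R^4$ and the homothety map hits only scalar matrices.

For a flat ring map $R\to S$ of noetherian rings and f.g. $M,N$ one has $\operatorname{Ext}^i_S(M\otimes_R S,N\otimes_R S)\cong\operatorname{Ext}^i_R(M,N)\otimes_RS$, and homothety maps base change to homothety maps. So semidualizing modules stay semidualizing under flat base change. In particular, for a maximal ideal $\mathfrak m$ there is a map
$$j:\mathfrak S_0(R)\to\mathfrak S_0(R_{\mathfrak m}),\qquad [C]\mapsto[C_{\mathfrak m}].$$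

Let $k$ be a field, $S=k[x_1,\dots,x_n]$ with its standard grading, $I\subsetneq S$ a homogeneous ideal, $A=S/I$ and $\mathfrak m=A_+$. The question is posed in Sean K. Sather-Wagstaff, Tony Se, Sandra Spiroff, "Generic Constructions and Semidualizing Modules", arXiv:1912.13099 (2019): if $I$ is a (square-free) monomial ideal, must $j:\mathfrak S_0(A)\to\mathfrak S_0(A_{\mathfrak m})$ be a bijection, and must $\mathfrak S_0(A)$ be finite? In other words: does the local ring at the origin know all semidualizing modules of the whole ring, and are there only finitely many?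

We start with the case $I=(f)$ with $f$ a monomial, or $I=0$. There the local rings of $A$ are Gorenstein, and we need only one textbook fact about them: if $R$ is Gorenstein local with residue field $\kappa$ and $\mathbf x$ is a maximal $R$-regular sequence, then $R/\mathbf x$ is artinian and its socle $\operatorname{Hom}_R(\kappa,R/\mathbf x)$ is one-dimensional over $\kappa$. We also use the following change of rings.

**Fact (F).** If $x\in R$ is regular on $R$ and on $D$, and $xX=0$, then $\operatorname{Ext}^i_R(D,X)\cong\operatorname{Ext}^i_{R/x}(D/xD,X)$ for all $i$. Indeed, let $P\to D$ be a free resolution. Since $\operatorname{Tor}_i^R(D,R/x)=0$ for $i\ge1$, $P/xP$ is a free resolution of $D/xD$ over $R/x$, and $\operatorname{Hom}_R(P,X)=\operatorname{Hom}_{R/x}(P/xP,X)$.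

**Proposition 2.** If $R$ is a Gorenstein local ring, then $\mathfrak S_0(R)=\{[R]\}$.

*Proof.* Let $C$ be semidualizing, $\kappa$ the residue field, $\beta(C)=\dim_\kappa C\otimes\kappa$.

**Step 1. Regular elements of $R$ are regular on $C$.** The ring $R\cong\operatorname{Hom}_R(C,C)$ acts faithfully on $C$, so $\operatorname{Supp}C=\operatorname{Spec}R$. From $\operatorname{Ass}\operatorname{Hom}_R(C,C)=\operatorname{Supp}C\cap\operatorname{Ass}C$ we get $\operatorname{Ass}R=\operatorname{Ass}C$. Zerodivisors are the elements of associated primes, so $R$ and $C$ have the same regular elements.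

**Step 2. Semidualizing modules reduce modulo a regular element.** Let $x$ be a regular element in the maximal ideal, and write $\bar R=R/x$, $\bar C=C/xC$. Apply $\operatorname{Hom}_R(C,-)$ to $0\to C\xrightarrow{x}C\to\bar C\to0$. As $\operatorname{Ext}^i_R(C,C)=0$ for $i\ge1$, we get $\operatorname{Ext}^i_R(C,\bar C)=0$ for $i\ge1$, and $\operatorname{Hom}_R(C,\bar C)=\operatorname{Hom}_R(C,C)/x\operatorname{Hom}_R(C,C)$, that is, $\bar R$ acting by homotheties. By (F) these groups are $\operatorname{Ext}^i_{\bar R}(\bar C,\bar C)$. So $\bar C$ is semidualizing over $\bar R$.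

**Step 3. Counting the socle.** Repeat Step 2 along a maximal $R$-regular sequence $\mathbf x$. Put $R'=R/\mathbf x$ and $C'=C/\mathbf xC$. Then
$$\operatorname{Hom}_{R'}(\kappa,R')\cong\operatorname{Hom}_{R'}(\kappa,\operatorname{Hom}_{R'}(C',C'))\cong\operatorname{Hom}_{R'}(\kappa\otimes C',C')\cong\operatorname{Hom}_{R'}(\kappa,C')^{\beta(C')}.$$
The left side has dimension $1$, so $\beta(C')=1$. Since $\beta(C)=\beta(C')$, $C$ is cyclic. A faithful cyclic module is isomorphic to $R$. $\square$

For a noetherian ring $R$, $\operatorname{Pic}(R)$ is the group, under $\otimes$, of isomorphism classes of *invertible* modules: f.g. modules $L$ with $L_{\mathfrak q}\cong R_{\mathfrak q}$ for every maximal ideal $\mathfrak q$. It is trivial when $R$ is local.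

**Corollary 3.** If all localizations of $R$ at maximal ideals are Gorenstein, then $\mathfrak S_0(R)=\operatorname{Pic}(R)$, and $\mathfrak S_0(R_{\mathfrak m})$ is one point for each maximal $\mathfrak m$.

*Proof.* Being semidualizing can be tested at maximal ideals, since Hom and Ext out of f.g. modules commute with localization. So invertible modules are semidualizing; the converse and the last claim are Proposition 2. $\square$

For Gorenstein $A$, then, both questions are about $\operatorname{Pic}(A)$. Here monomiality does everything.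

**Proposition 4.** Let $A=S/I$ with $I$ a proper monomial ideal. Then $\operatorname{Pic}(A)=0$. If moreover $I$ is square-free, then $A^\times=k^\times$.

*Proof.* **Step 1. Reduction to square-free ideals.** Let $\mathcal N$ be the nilradical of $A$ and $L\in\operatorname{Pic}(A)$ with $L/\mathcal NL\cong A/\mathcal N$. Lift a generator of $L/\mathcal NL$ to $L$. As $\mathcal N$ is nilpotent, Nakayama gives a surjection $A\to L$, and it is an isomorphism because $L$ is locally free of rank one. So $\operatorname{Pic}(A)\to\operatorname{Pic}(A_{\rm red})$ is injective. Here $A_{\rm red}=S/\sqrt I$, and $\sqrt I$ is a proper square-free monomial ideal.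

**Step 2. Units.** Let $Q$ be a proper square-free monomial ideal. It is a finite intersection of primes $P_i$ generated by variables, so $S/Q$ embeds, compatibly with gradings, in the product of the polynomial rings $S/P_i$. The image in each $S/P_i$ of a unit $f\in S/Q$ is a constant. So the components of $f$ of positive degree map to $0$ everywhere, hence vanish, and $f\in k^\times$.

**Step 3. Gluing along components.** Write $I=P_1\cap\dots\cap P_r$ with each $P_i$ generated by variables, and induct on $r$. If $r=1$, $A$ is a polynomial ring, a UFD, so $\operatorname{Pic}(A)=0$. If $r>1$, put $P=P_r$, $J=P_1\cap\dots\cap P_{r-1}$. Let $L\in\operatorname{Pic}(A)$. Tensor the exact sequence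
$$0\to A\to S/P\times S/J\to S/(P+J)\to0\tag{1}$$
with the flat module $L$ to get an exact sequence $0\to L\to L/PL\times L/JL\to L/(P+J)L\to0$. By induction $L/PL$ and $L/JL$ are free of rank one over $S/P$ and $S/J$, with generators $e_1,e_2$. The images of $e_1$ and $e_2$ both generate the free rank-one $S/(P+J)$-module $L/(P+J)L$, so they differ by a unit of $S/(P+J)$. The ideal $P+J$ is square-free monomial, and it is proper because it is generated by monomials of positive degree. By Step 2 the unit is a constant. Rescale $e_2$ by it; now $e_1$ and $e_2$ have the same image, so $(e_1,e_2)$ comes from some $e\in L$. Multiplication by $e$ gives a map from (1) to its tensor product with $L$. It is an isomorphism on the middle and right terms, hence $A\to L$, $a\mapsto ae$, is an isomorphism. $\square$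

**Corollary 5.** If $I=0$ or $I=(f)$ with $f\ne1$ a monomial, then $\mathfrak S_0(A)=\{[A]\}$, and $j$ is a bijection of one-point sets.

*Proof.* The local rings of $A$ are regular, or regular modulo a nonzero nonunit, hence Gorenstein. Apply Corollary 3 and Proposition 4. $\square$

## 2. Three concurrent lines: what the word "monomial" excludes

Even for Gorenstein rings, "monomial" cannot be relaxed to "radical".

**Proposition 6.** Let $A=k[x,y]/(xy(x-y))$. Then $\mathfrak S_0(A_{\mathfrak m})$ is a point and $\mathfrak S_0(A)\cong\operatorname{Pic}(A)\cong(k,+)$. So $j$ is not injective, and $\mathfrak S_0(A)$ is infinite if $k$ is infinite.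

*Proof.* $A$ is a polynomial ring modulo one nonzero element, so its local rings are Gorenstein. Corollary 3 gives the first claim and $\mathfrak S_0(A)=\operatorname{Pic}(A)$. It remains to compute $\operatorname{Pic}(A)$.

**Step 1. Compare $A$ with three independent axes.** Restrict functions to the lines $(0,t)$, $(t,0)$, $(t,t)$. Since $(x)\cap(y)\cap(x-y)=(xy(x-y))$, this embeds $A$ in
$$E=k+t\,k[t]^3\subset k[t]^3,\qquad E\cong k[X,Y,Z]/(XY,XZ,YZ).$$
We have $\dim A_1=2$ and $\dim E_1=3$, while for $d\ge2$, $\dim A_d=(d+1)-(d-2)=3=\dim E_d$. So $\mathfrak c=A_{\ge2}=E_{\ge2}$ is an ideal of both rings.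

**Step 2. The Units–Pic sequence.** The exact sequence of the conductor square (Bass, *Algebraic K-theory*, Ch. IX, §5) reads
$$E^\times\times(A/\mathfrak c)^\times\to(E/\mathfrak c)^\times\to\operatorname{Pic}(A)\to\operatorname{Pic}(E)\times\operatorname{Pic}(A/\mathfrak c).\tag{2}$$
By Proposition 4, $\operatorname{Pic}(E)=0$ and $E^\times=k^\times$. The ring $A/\mathfrak c$ is local, so $\operatorname{Pic}(A/\mathfrak c)=0$. Finally $E/\mathfrak c=k\oplus E_1$ and $A/\mathfrak c=k\oplus A_1$, where products of degree-one elements vanish, so their unit groups are $k^\times\times(1+E_1)$ and $k^\times\times(1+A_1)$. Hence $\operatorname{Pic}(A)\cong(E/\mathfrak c)^\times/(A/\mathfrak c)^\times\cong E_1/A_1\cong(k,+)$. $\square$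

## 3. A ring with two semidualizing modules, and the general statements

What changes when $A$ is not Gorenstein? First, $\mathfrak S_0(A_{\mathfrak m})$ can be larger than a point.

**Example 7.** Let $A=k[x,y]/(x^2,xy,y^2)$, a local artinian ring with socle $\mathfrak m$ of dimension $2$. Let $C$ be semidualizing, $\beta$ its number of generators and $\sigma$ the dimension of its socle. The computation in Step 3 of Proposition 2 gives $\beta\sigma=2$. If $\beta=1$, then $C$ is cyclic and faithful, so $C\cong A$. If $\sigma=1$, the dual $C^\vee=\operatorname{Hom}_k(C,k)$ needs $\sigma=1$ generator and is faithful, so $C^\vee\cong A$ and $C\cong D:=A^\vee$. Conversely $D$ is semidualizing: $\operatorname{Hom}_A(-,D)=\operatorname{Hom}_k(-,k)$ is exact, so $D$ is injective, and $A\to\operatorname{Hom}_A(D,D)=D^\vee$ is injective ($D$ is faithful) between spaces of dimension $3$. As $D$ needs two generators, $D\not\cong A$. So $\mathfrak S_0(A)=\{[A],[D]\}$.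

Second, three things that Corollary 3 gave for free now need proof: that the fibres of $j$ are governed by $\operatorname{Pic}(A)$ alone; that $j$ is surjective; that $\mathfrak S_0(A_{\mathfrak m})$ is finite. None of them uses monomiality.

From now on a *graded $k$-algebra* is a f.g. $k$-algebra $A=\bigoplus_{i\ge0}A_i$ with $A_0=k$; generators may have any positive degrees. Put $\mathfrak m=A_+$ and $A_{\ge n}=\bigoplus_{i\ge n}A_i$. Each $A_i$ is finite-dimensional. The filtrations $(A_{\ge n})$ and $(\mathfrak m^n)$ are cofinal: $\mathfrak m^n\subset A_{\ge n}$, and if the generators have degree at most $\delta$, a monomial in them of degree at least $n\delta$ has at least $n$ factors, so $A_{\ge n\delta}\subset\mathfrak m^n$.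

**Theorem A.** Let $A=k[x_1,\dots,x_n]/I$ with $I$ an arbitrary proper monomial ideal, square-free or not. Then $j:\mathfrak S_0(A)\to\mathfrak S_0(A_{\mathfrak m})$ is a bijection and $\mathfrak S_0(A)$ is finite. So both answers are "yes", for square-free and for arbitrary proper monomial ideals.

**Theorem B.** Let $A$ be any graded $k$-algebra.

1. $j$ is surjective. Every class in $\mathfrak S_0(A_{\mathfrak m})$ is $[M_{\mathfrak m}]$ for a graded semidualizing $A$-module $M$, unique up to graded isomorphism and shift.
2. $\operatorname{Pic}(A)$ acts freely on $\mathfrak S_0(A)$ by $\otimes$, and the fibres of $j$ are exactly its orbits. Hence $\mathfrak S_0(A)\cong\operatorname{Pic}(A)\times\mathfrak S_0(A_{\mathfrak m})$ as sets.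
3. $\mathfrak S_0(A_{\mathfrak m})$ is finite.

Consequently $j$ is bijective $\iff$ $j$ is injective $\iff\operatorname{Pic}(A)=0$; and $\mathfrak S_0(A)$ is finite $\iff\operatorname{Pic}(A)$ is finite.

The last sentence follows from parts 1–3 since $\mathfrak S_0(A_{\mathfrak m})\ni[A_{\mathfrak m}]$ is not empty.

**Proof of Theorem A from Theorem B.** By Proposition 4, $\operatorname{Pic}(A)=0$. By B(1) and B(2), $j$ is surjective and its fibres are orbits of the trivial group, so $j$ is bijective. By B(3), $\mathfrak S_0(A)\cong\mathfrak S_0(A_{\mathfrak m})$ is finite. Moreover each semidualizing $A$-module $C$ is isomorphic to a graded one, unique up to graded isomorphism and shift: take $M$ graded with $M_{\mathfrak m}\cong C_{\mathfrak m}$ and use injectivity of $j$. $\square$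

It remains to prove Theorem B.

## 4. Rigidity when $\operatorname{Ext}^1$ vanishes, and descent along flat local maps

A module with $\operatorname{Ext}^1(C,C)=0$ should have no deformations. This is the form we need.

**Lemma 8.** Let $R$ be noetherian local, $C,D$ nonzero f.g. $R$-modules, and $\mathbf x=x_1,\dots,x_r$ a sequence in the maximal ideal that is regular on each of $R$, $C$, $D$. If $C/\mathbf xC\cong D/\mathbf xD$ and $\operatorname{Ext}^1_{R/\mathbf x}(C/\mathbf xC,C/\mathbf xC)=0$, then $C\cong D$ and $\operatorname{Ext}^1_R(C,C)=0$.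

*Proof.* **Step 1. The case $r=1$: lift the isomorphism.** Let $x=x_1$ and write bars for reduction mod $x$. Apply $\operatorname{Hom}_R(D,-)$ to $0\to C\xrightarrow{x}C\to\bar C\to0$. By (F), $\operatorname{Ext}^1_R(D,\bar C)\cong\operatorname{Ext}^1_{\bar R}(\bar D,\bar C)\cong\operatorname{Ext}^1_{\bar R}(\bar C,\bar C)=0$. So $x$ is surjective on $\operatorname{Ext}^1_R(D,C)$, which is $0$ by Nakayama. Hence $\operatorname{Hom}_R(D,C)\to\operatorname{Hom}_R(D,\bar C)=\operatorname{Hom}_{\bar R}(\bar D,\bar C)$ is onto. Lift an isomorphism $\bar D\to\bar C$ to $f:D\to C$. By Nakayama $f$ is onto. Let $X=\ker f$. Since $x$ is $C$-regular, $\operatorname{Tor}^R_1(C,\bar R)=0$, so $0\to\bar X\to\bar D\to\bar C\to0$ is exact. Thus $\bar X=0$ and $X=0$ by Nakayama. So $C\cong D$, and $\operatorname{Ext}^1_R(C,C)\cong\operatorname{Ext}^1_R(D,C)=0$.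

**Step 2. Induction on $r$.** For $r>1$ the induction hypothesis over $R/x_1$, applied to $C/x_1C$, $D/x_1D$ and $x_2,\dots,x_r$, gives $C/x_1C\cong D/x_1D$ and $\operatorname{Ext}^1_{R/x_1}(C/x_1C,C/x_1C)=0$. Apply Step 1. $\square$

The hypothesis on $\operatorname{Ext}^1$ cannot be dropped: over $R=k[[x,t]]$ the modules $R/(x)$ and $R/(x-t)$ have different annihilators, $t$ is regular on both, and both reduce mod $t$ to $k$ over $k[[x]]$. Here $\operatorname{Ext}^1_{k[[x]]}(k,k)=k\neq0$.

**Example 9.** Let $A=k[x,y,z]/(xy,xz,yz)$ and $\ell=x+y+z$. The minimal primes $(x,y),(x,z),(y,z)$ do not contain $\ell$ and $A$ is reduced, so $\ell$ is regular. Substituting $z=-(x+y)$ gives $A/\ell\cong k[x,y]/(x^2,xy,y^2)$. By Steps 1 and 2 of Proposition 2 (which do not use the Gorenstein hypothesis), $C\mapsto C/\ell C$ maps $\mathfrak S_0(A_{\mathfrak m})$ to $\mathfrak S_0(A/\ell)$, and by Lemma 8 this map is injective. So $\mathfrak S_0(A_{\mathfrak m})$ has at most two elements. It has exactly two: $A_{\mathfrak m}$ is Cohen–Macaulay and has a canonical module, which is semidualizing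 and reduces to the canonical module $D$ of $A/\ell$ in Example 7.

For this $A$ the map $j$ is injective by hand. If $\mathfrak q\ne\mathfrak m$ is maximal, some variable, say $x$, lies outside $\mathfrak q$; then $y=z=0$ in $A_{\mathfrak q}$, and $A_{\mathfrak q}$ is a localization of $k[x]$, so semidualizing modules are free at $\mathfrak q$. Hence, if $C_{\mathfrak m}\cong D_{\mathfrak m}$, then $C_{\mathfrak q}\cong D_{\mathfrak q}$ for all $\mathfrak q$, and the argument of Proposition 12, Step 4, below shows that $C$ and $D$ differ by an element of $\operatorname{Pic}(A)=0$.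

Adding a variable $w$ breaks this. The ring $k[x,y,z,w]/(xy,xz,yz)$ has the same non-Gorenstein singularity at every point $(0,0,0,c)$. Nothing so far excludes a $C$ that is free at $c=0$ and not free at $c=1$.

**Lemma 10.** Let $R\to S$ be a flat local homomorphism of noetherian local rings, and $C\neq0$, $D$ f.g. $R$-modules with $\operatorname{Hom}_R(C,C)\cong R$.

(a) If $C\cong D$, then $\operatorname{Hom}_R(D,C)$ is cyclic and each of its generators is an isomorphism.

(b) If $C\otimes_RS\cong D\otimes_RS$, then $C\cong D$.

*Proof.* Let $\mathfrak m_R$ be the maximal ideal of $R$.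

(a) $\operatorname{Hom}_R(D,C)\cong\operatorname{Hom}_R(C,C)\cong R$ is cyclic. Let $f$ be a generator and $g:D\to C$ an isomorphism, $g=sf$ with $s\in R$. If $s$ were a nonunit, the image of $g$ would lie in $\mathfrak m_RC\ne C$. So $s$ is a unit and $f$ is an isomorphism.

(b) Write $C_S=C\otimes_RS$ and so on, and $H=\operatorname{Hom}_R(D,C)$. By flatness
$$H\otimes_RS\cong\operatorname{Hom}_S(D_S,C_S)\cong\operatorname{Hom}_S(C_S,C_S)\cong\operatorname{Hom}_R(C,C)\otimes_RS\cong S.$$
Reduce modulo $\mathfrak m_RS$: the module $(H/\mathfrak m_RH)\otimes_{R/\mathfrak m_R}S/\mathfrak m_RS$ is free over the nonzero ring $S/\mathfrak m_RS$ of rank $\dim H/\mathfrak m_RH$, and it is isomorphic to $S/\mathfrak m_RS$. So this dimension is $1$ and $H=Rf$. Then $f_S$ generates $\operatorname{Hom}_S(D_S,C_S)$. By (a) over $S$ (note $C_S\ne0$), $f_S$ is an isomorphism, and by faithful flatness so is $f$. $\square$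

We also use freely that an isomorphism $M_{\mathfrak p}\cong N_{\mathfrak p}$ of f.g. modules over a noetherian ring extends to a principal open neighborhood of $\mathfrak p$: up to a unit it comes from a map $M\to N$, whose kernel and cokernel are f.g. and vanish at $\mathfrak p$.

## 5. Constancy along orbits of the multiplicative group

Let $C,D$ be semidualizing over $A$ with $C_{\mathfrak m}\cong D_{\mathfrak m}$. The first thing to try is to spread the isomorphism out: $C_h\cong D_h$ for some $h\notin\mathfrak m$. If $V(h)=\varnothing$ we are done, but already in $k[x]$ the element $h=1-x$ has a zero away from the origin, and there we know nothing. The grading helps: scaling pulls every point into any neighborhood of the origin. But scaling compares the rescaled modules, not $C$ and $D$ themselves. The gap closes if a semidualizing module is locally isomorphic to its rescalings, and this is what rigidity gives: the rescalings form a family over the connected curve $\mathbb G_m$ whose members have vanishing $\operatorname{Ext}^1$.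

For a commutative $k$-algebra $R$ and $r\in R^\times$, let $\tau_r$ be the $R$-automorphism of $A\otimes_kR$ with $\tau_r(a)=r^da$ for $a\in A_d$. Let $\iota:A\to A[t^{\pm1}]$ be the inclusion and
$$\varphi:A\to A[t^{\pm1}],\qquad \varphi(a)=at^d\quad(a\in A_d).$$
Then $\varphi=\tau_t\circ\iota$, where $\tau_t$ is a $k[t^{\pm1}]$-automorphism of $A[t^{\pm1}]$; in particular $\varphi$ is flat.

For $s\in k^\times$ put $N^{(s)}=N\otimes_{A,\tau_s}A$. As $\tau_s$ is an automorphism, $n\mapsto n\otimes1$ is a bijection $N\to N^{(s)}$, with $(an)\otimes1=\tau_s(a)(n\otimes1)$. If $\mathfrak a$ is a maximal ideal and $\mathfrak b=\tau_s^{-1}(\mathfrak a)$, then $N^{(s)}_{\mathfrak a}$ is the transport of $N_{\mathfrak b}$ along the isomorphism $\tau_s:A_{\mathfrak b}\to A_{\mathfrak a}$. For instance, over $A=k[x]$ the module $N=A/(x-1)$ has $N^{(s)}=A/(sx-1)$, whose support moves with $s$; and $\operatorname{Ext}^1_A(N,N)\ne0$ at $(x-1)$.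

**Lemma 11.** Let $k=K$ be algebraically closed, $\mathfrak a\subset A$ a maximal ideal, and $N$ a f.g. $A$-module with $\operatorname{Ext}^1_A(N,N)_{\tau_s^{-1}(\mathfrak a)}=0$ for all $s\in K^\times$. Then $N^{(s)}_{\mathfrak a}\cong N_{\mathfrak a}$ for all $s\in K^\times$.

*Proof.* **Step 1. The family of all rescalings.** Let $B=A[t^{\pm1}]$ and $\Phi=N\otimes_{A,\varphi}B$, the base change of $N[t^{\pm1}]$ along $\tau_t$. For $s\in K^\times$, $t-s$ is regular on $N[t^{\pm1}]$ and $\tau_t(t-s)=t-s$, so $t-s$ is regular on $\Phi$. Setting $t=s$ turns $\varphi$ into $\tau_s$, so $\Phi/(t-s)\Phi=N^{(s)}$.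

**Step 2. Near $s_0$ the family is constant.** Fix $s_0\in K^\times$. We show that $\Phi$ and the constant family $N^{(s_0)}[t^{\pm1}]$ are isomorphic at the maximal ideal $(\mathfrak a,t-s_0)$. If $N^{(s_0)}_{\mathfrak a}=0$, both localizations are $0$, by Nakayama. Otherwise put $R=B_{(\mathfrak a,t-s_0)}$ and $x=t-s_0$, so $R/x=A_{\mathfrak a}$. The element $x$ is regular on $R$ and on both modules, and both reduce to $N^{(s_0)}_{\mathfrak a}$. Also $\operatorname{Ext}^1_{A_{\mathfrak a}}(N^{(s_0)}_{\mathfrak a},N^{(s_0)}_{\mathfrak a})=0$, being the transport of $\operatorname{Ext}^1_A(N,N)_{\tau_{s_0}^{-1}(\mathfrak a)}$ along $\tau_{s_0}$. Lemma 8 applies.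

**Step 3. Spread out in $s$.** The isomorphism extends to a principal open $D(g)\ni(\mathfrak a,t-s_0)$ in $\operatorname{Spec}B$. Since $A/\mathfrak a=K$, the image of $g$ in $B/\mathfrak aB=K[t^{\pm1}]$ is a nonzero Laurent polynomial, so $(\mathfrak a,t-s)\in D(g)$ for all but finitely many $s\in K^\times$. Localizing there and reducing mod $t-s$ gives $N^{(s)}_{\mathfrak a}\cong N^{(s_0)}_{\mathfrak a}$ for all but finitely many $s$.

**Step 4. Compare two parameters.** Given $s_0,s_1\in K^\times$, two cofinite subsets of the infinite set $K^\times$ meet, so $N^{(s_0)}_{\mathfrak a}\cong N^{(s_1)}_{\mathfrak a}$. Take $s_1=1$. $\square$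

## 6. The fibres of $j$ are $\operatorname{Pic}(A)$-orbits

If $L\in\operatorname{Pic}(A)$ and $C$ is semidualizing, then $C\otimes L$ is locally isomorphic to $C$, so it is semidualizing, and $(C\otimes L)_{\mathfrak m}\cong C_{\mathfrak m}$. The action is free: if $C\otimes L\cong C$, then
$$L\cong\operatorname{Hom}_A(C,C)\otimes L\cong\operatorname{Hom}_A(C,C\otimes L)\cong\operatorname{Hom}_A(C,C)\cong A.$$

**Proposition 12.** If $C,D$ are semidualizing $A$-modules with $C_{\mathfrak m}\cong D_{\mathfrak m}$, then $L=\operatorname{Hom}_A(D,C)$ is invertible and $C\cong D\otimes L$.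

*Proof.* **Step 1. Pass to the algebraic closure and spread out.** Let $K=\bar k$ and write $A_K=A\otimes_kK$, $\mathfrak m_K=\mathfrak mA_K$, $C_K=C\otimes_kK$, $D_K=D\otimes_kK$. Then $C_K,D_K$ are semidualizing over $A_K$ and isomorphic at $\mathfrak m_K$. So there is $h\in A_K\setminus\mathfrak m_K$ with $(C_K)_h\cong(D_K)_h$.

**Step 2. Pull a given point into $D(h)$.** Let $\mathfrak a$ be a maximal ideal of $A_K$; then $A_K/\mathfrak a=K$. The image of $\tau_s(h)$ in $A_K/\mathfrak a$ is $\sum_ds^dh_d(\mathfrak a)$, where $h_d(\mathfrak a)$ is the image of the component $h_d$. This polynomial in $s$ has constant term $h_0\ne0$. So some $s\in K^\times$ has $\tau_s(h)\notin\mathfrak a$, that is, $h\notin\mathfrak b:=\tau_s^{-1}(\mathfrak a)$. Hence $(C_K)_{\mathfrak b}\cong(D_K)_{\mathfrak b}$, and transport along $\tau_s$ gives $(C_K^{(s)})_{\mathfrak a}\cong(D_K^{(s)})_{\mathfrak a}$.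

**Step 3. Undo the rescaling.** As $\operatorname{Ext}^1_{A_K}(C_K,C_K)=0=\operatorname{Ext}^1_{A_K}(D_K,D_K)$, Lemma 11 applies to both modules and gives $(C_K)_{\mathfrak a}\cong(C^{(s)}_K)_{\mathfrak a}\cong(D^{(s)}_K)_{\mathfrak a}\cong(D_K)_{\mathfrak a}$.

**Step 4. Descend to $A$ and glue.** Since $A_K$ is integral over $A$, every maximal ideal $\mathfrak q$ of $A$ lies under a maximal $\mathfrak a\subset A_K$, and $A_{\mathfrak q}\to(A_K)_{\mathfrak a}$ is flat local. By Lemma 10(b), $C_{\mathfrak q}\cong D_{\mathfrak q}$. Hence $L_{\mathfrak q}\cong\operatorname{Hom}(C_{\mathfrak q},C_{\mathfrak q})\cong A_{\mathfrak q}$, so $L$ is invertible. By Lemma 10(a) a generator $f$ of $L_{\mathfrak q}$ is an isomorphism $D_{\mathfrak q}\to C_{\mathfrak q}$, so the evaluation map $D\otimes L\to C$, which at $\mathfrak q$ is $d\otimes af\mapsto af(d)$, is an isomorphism at $\mathfrak q$. This holds for all $\mathfrak q$, so evaluation is an isomorphism. $\square$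

So the fibres of $j$ over points of its image are exactly the $\operatorname{Pic}(A)$-orbits. Choosing a point in each fibre gives B(2) once $j$ is known to be surjective.

## 7. Putting a grading on a semidualizing $A_{\mathfrak m}$-module

Let $C$ be semidualizing over $A_{\mathfrak m}$, and choose a f.g. $A$-module $N$ with $N_{\mathfrak m}\cong C$. One would like $N$ to be semidualizing. But $\operatorname{Ext}^i_A(N,N)$ is only known to vanish at $\mathfrak m$: over $k[x]$, the module $N=A\oplus A/(x-1)$ has $N_{\mathfrak m}\cong A_{\mathfrak m}$ and is not semidualizing. If $N$ were graded, there would be no problem, because a f.g. graded module $X$ with $X_{\mathfrak m}=0$ has $X/\mathfrak mX=0$, so $X=0$ by graded Nakayama. So we look for a grading, that is, an action of $\mathbb G_m$. Lemma 11 gives isomorphisms between rescalings of $C$ one value of $s$ at a time, with no control on how they vary and no reason to compose correctly. We choose them all at once, algebraically in $t$, and then repair the composition law.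

Notation: for $n\ge1$, $A_{(n)}=A/A_{\ge n}$, a local artinian ring, and $C_n=C/A_{\ge n}C=N/A_{\ge n}N$, finite-dimensional over $k$.

### 7.1 One isomorphism for all $t$

Let $B=A[t^{\pm1}]$, $J=\mathfrak mB$ and $B'=(1+J)^{-1}B$. Then $JB'$ lies in the Jacobson radical of $B'$ and $B'/JB'=k[t^{\pm1}]$. So the maximal ideals of $B'$ are the $\mathfrak n=\mathfrak n_0B'$ with $\mathfrak n_0\supset J$ maximal in $B$, and $B'_{\mathfrak n}=B_{\mathfrak n_0}$. Put
$$\Phi=(N\otimes_{A,\varphi}B)\otimes_BB',\qquad\Psi=(N\otimes_{A,\iota}B)\otimes_BB'.$$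

**Step 1. $\Phi_{\mathfrak n}\cong\Psi_{\mathfrak n}$ for every maximal $\mathfrak n$.** Let $K=\bar k$, $N_K=N\otimes_kK$, $B_K=B\otimes_kK$. As $B_K$ is integral over $B$, some maximal ideal $\mathfrak n'$ of $B_K$ lies over $\mathfrak n_0$; it contains $\mathfrak m_K$, so $\mathfrak n'=(\mathfrak m_K,t-s)$ with $s\in K^\times$. The map $B_{\mathfrak n_0}\to(B_K)_{\mathfrak n'}$ is flat local. The base changes of $\Phi_{\mathfrak n}$ and $\Psi_{\mathfrak n}$ are the localizations at $\mathfrak n'$ of $N_K\otimes_{A_K,\varphi}B_K$ and $N_K[t^{\pm1}]$. As in Lemma 11, $t-s$ is regular on both and on $(B_K)_{\mathfrak n'}$, and modulo $t-s$ they become $(N_K^{(s)})_{\mathfrak m_K}$ and $(N_K)_{\mathfrak m_K}$. Now $(N_K)_{\mathfrak m_K}=C\otimes_{A_{\mathfrak m}}(A_K)_{\mathfrak m_K}$ is semidualizing, and $\tau_{s'}^{-1}(\mathfrak m_K)=\mathfrak m_K$ for all $s'\in K^\times$. So Lemma 11 with $\mathfrak a=\mathfrak m_K$ shows that the two reductions are isomorphic, and Lemma 8 with $\mathbf x=t-s$ makes the modules isomorphic over $(B_K)_{\mathfrak n'}$. Since $\iota^{-1}(\mathfrak n_0)=\mathfrak m$,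 $\Psi_{\mathfrak n}=C\otimes_{A_{\mathfrak m}}B_{\mathfrak n_0}$ is a flat base change of $C$, so $\operatorname{Hom}(\Psi_{\mathfrak n},\Psi_{\mathfrak n})\cong B'_{\mathfrak n}$. Lemma 10(b) descends the isomorphism to $B'_{\mathfrak n}$.

**Step 2. A global isomorphism $\theta:\Phi\to\Psi$.** By Step 1, $H=\operatorname{Hom}_{B'}(\Phi,\Psi)$ is f.g. with $H_{\mathfrak n}\cong B'_{\mathfrak n}$ for all $\mathfrak n$, so it is invertible. Then $H/JH$ is invertible over the PID $k[t^{\pm1}]$, hence free of rank one. Lift a generator to $\theta\in H$. Since $JB'$ is in the Jacobson radical, Nakayama gives $H=B'\theta$. By Lemma 10(a) each $\theta_{\mathfrak n}$ is an isomorphism, so $\theta$ is one.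

**Step 3. Reduce modulo $A_{\ge n}$.** We have $B'/A_{\ge n}B'=A_{(n)}[t^{\pm1}]$, since the image of $J$ there is nilpotent and $1+J$ already consists of units. As $t$ is a unit, $\varphi(A_{\ge n})B=A_{\ge n}B$. So $\Phi/A_{\ge n}\Phi=C_n\otimes_{A_{(n)},\varphi}A_{(n)}[t^{\pm1}]$ and $\Psi/A_{\ge n}\Psi=C_n[t^{\pm1}]$. Since $\varphi=\tau_t\iota$, the first module is the base change of $C_n[t^{\pm1}]$ along the automorphism $\tau_t$, so $ct^i\mapsto c\otimes t^i$ is a $k[t^{\pm1}]$-linear bijection from $C_n[t^{\pm1}]$ to it, under which $ac$ corresponds to $\tau_t(a)(c\otimes1)$. Thus $\theta$ induces $k[t^{\pm1}]$-linear bijections, compatible in $n$,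
$$\theta_n:C_n\otimes_kk[t^{\pm1}]\to C_n\otimes_kk[t^{\pm1}],\qquad\theta_n(ac)=\tau_t(a)\theta_n(c).$$
For a $k$-algebra $R$ and $r\in R^\times$, base change along $t\mapsto r$ gives compatible $R$-linear bijections $\theta_n(r)$ of $C_n\otimes R$ with
$$\theta_n(r)(ac)=\tau_r(a)\,\theta_n(r)(c)\qquad(a\in A\otimes R).\tag{3}$$

### 7.2 Endomorphisms of the completed module

For a f.g. $k$-algebra $R$ put $A^R=\varprojlim_nA_{(n)}\otimes R$. Each $C_n\otimes R$ is an $A^R$-module. A map $R\to R'$ induces $A^R\to A^{R'}$, and $\tau_r$ acts on $A^R$ for $r\in R^\times$, so that (3) holds for $a\in A^R$.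

**Lemma 13.** Any compatible system of $A\otimes R$-linear endomorphisms $q_n$ of $C_n\otimes R$ is multiplication by a unique $u\in A^R$. If all $q_n$ are bijective, $u$ is a unit.

*Proof.* By cofinality $A^R$ is the $\mathfrak m(A\otimes R)$-adic completion of the noetherian ring $A\otimes R$, so it is flat over $A\otimes R$, hence over $A$. Likewise $C^R:=\varprojlim C_n\otimes R$ is the completion of the f.g. module $N\otimes_kR$, so $C^R=N\otimes_AA^R$. An element of $A\setminus\mathfrak m$ has nonzero constant term, so it is a unit in every $A_{(n)}\otimes R$ and in $A^R$. Hence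
$$\operatorname{End}_{A^R}(C^R)=\operatorname{Hom}_A(N,N)\otimes_AA^R=\operatorname{Hom}_{A_{\mathfrak m}}(C,C)\otimes_{A_{\mathfrak m}}A^R=A^R,$$
acting by homotheties. The map $\varprojlim q_n$ is $A^R$-linear, hence multiplication by a unique $u$. As $C^R$ surjects onto each $C_n\otimes R$, each $q_n$ is multiplication by $u$; conversely an element inducing all $q_n$ induces $\varprojlim q_n$, so it equals $u$. If all $q_n$ are bijective, their inverses give $u'$ with $uu'=1$. $\square$

### 7.3 Straightening the cocycle

**Step 1. The defect $u$.** Over $R=k[s^{\pm1},t^{\pm1}]$ the maps $\theta_n(s)\theta_n(t)\theta_n(st)^{-1}$ are $A\otimes R$-linear by (3), since $\tau_s\tau_t\tau_{st}^{-1}=\mathrm{id}$. They are bijective and compatible, so by Lemma 13 there is a unit $u=u(s,t)\in A^R$ with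
$$\theta_n(s)\theta_n(t)=u(s,t)\,\theta_n(st)\quad\text{for all }n.\tag{4}$$
Over $k[r^{\pm1},s^{\pm1},t^{\pm1}]$, $\theta_n(r)\bigl(\theta_n(s)\theta_n(t)\bigr)=\tau_r(u(s,t))\,u(r,st)\,\theta_n(rst)$ and $\bigl(\theta_n(r)\theta_n(s)\bigr)\theta_n(t)=u(r,s)\,u(rs,t)\,\theta_n(rst)$. By uniqueness in Lemma 13,
$$\tau_r(u(s,t))\,u(r,st)=u(r,s)\,u(rs,t).\tag{5}$$

**Step 2. The freedom in $\theta$.** Let $e$ be a unit of $A^{k[t^{\pm1}]}$. Replacing $\theta_n(t)$ by $e(t)\theta_n(t)$ preserves (3), bijectivity and compatibility, and from $e(s)\theta_n(s)e(t)\theta_n(t)=e(s)\tau_s(e(t))u(s,t)\theta_n(st)$ we see that it replaces $u$ by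
$$u'(s,t)=e(s)\,\tau_s(e(t))\,u(s,t)\,e(st)^{-1}.\tag{6}$$

The defect can be nontrivial. For $A=k[x]$, $C=A_{\mathfrak m}$ and $\theta(t)=(1+tx)\tau_t$, formula (6) with $u=1$ and $e(t)=1+tx$ gives defect $(1+sx)(1+stx)(1+stx)^{-1}=1+sx$. Multiplying $\theta$ by $(1+x)^{-1}$ repairs it, since $(1+x)^{-1}(1+tx)\tau_t$ is $\tau_t$ conjugated by multiplication by $1+x$. We now see that such a repair always exists.

**Step 3. Modulo $\mathfrak m$.** The image of $u$ in $A_{(1)}\otimes R=k[s^{\pm1},t^{\pm1}]$ is a unit, say $cs^at^b$ with $c\in k^\times$, and $\tau_r$ acts trivially. In (5) the exponents of $r$ are $a$ on the left and $2a$ on the right; those of $t$ are $2b$ and $b$. So $a=b=0$. Taking $e=c^{-1}$ in (6) we may assume $u\equiv1$ mod $A_{\ge1}$.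

**Step 4. From degree below $n$ to degree $n$.** Let $n\ge1$ and $u\equiv1$ mod $A_{\ge n}$, so $u\equiv1+v$ mod $A_{\ge n+1}$ with $v=\sum v_{ij}s^it^j\in A_n\otimes k[s^{\pm1},t^{\pm1}]$. Since $\tau_r=r^n$ on $A_n$, and products of two elements of degree $n$ lie in $A_{\ge n+1}$ ($2n\ge n+1$), (5) becomes
$$r^nv(s,t)+v(r,st)=v(r,s)+v(rs,t).\tag{7}$$
Put $w(s)=\sum_jv_{nj}s^j$. In the four terms of (7) the coefficients of $r^n$ are $v(s,t)$, $w(st)$, $w(s)$ and $s^nw(t)$, so
$$v(s,t)+w(st)=w(s)+s^nw(t).$$
Take $e(t)=1-w(t)$, a unit since $w$ has degree $n\ge1$. Modulo $A_{\ge n+1}$, (6) gives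
$$u'\equiv1-w(s)-s^nw(t)+v(s,t)+w(st)=1.$$

**Step 5. Pass to the limit.** Write $w_n$ for the $w$ of stage $n$. The product $\prod_n(1-w_n)$, with $w_n\in A_n\otimes k[t^{\pm1}]$, converges in $A^{k[t^{\pm1}]}$, because modulo $A_{\ge n+1}$ only the first $n$ factors matter. Successive corrections multiply, and $u'$ mod $A_{\ge n+1}$ depends only on $e$ mod $A_{\ge n+1}$. So correcting by the whole product gives $u'\equiv1$ modulo every $A_{\ge n+1}$, that is, $u'=1$. Keeping the notation $\theta_n$ for the corrected maps,
$$\theta_n(s)\theta_n(t)=\theta_n(st)\quad\text{for all }n.\tag{8}$$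

### 7.4 From the action to a graded module

**Step 1. Each $C_n$ is graded.** For $c\in C_n$ write $\theta_n(t)(c)=\sum_ip_i(c)t^i$, a finite sum. By (8), $\sum_{i,j}p_ip_j(c)s^it^j=\sum_ip_i(c)s^it^i$, so $p_ip_j=\delta_{ij}p_i$. The map $\theta_n(1)=\sum_ip_i$ is bijective and, by (8), idempotent, so it is the identity. Hence $C_n=\bigoplus_i(C_n)_i$ with $(C_n)_i=p_iC_n$. For $a\in A_d$ and $c\in(C_n)_i$, (3) gives $\theta_n(t)(ac)=t^da\cdot ct^i$, so $A_d(C_n)_i\subset(C_n)_{i+d}$. The surjections $C_{n+1}\to C_n$ are graded since the $\theta_n$ are compatible.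

**Step 2. Assemble a f.g. graded module.** Choose a homogeneous basis of $C_1=C/\mathfrak mC$, of degrees $d_1,\dots,d_m$, and lift it to compatible homogeneous elements of the $C_n$. This gives compatible graded maps $F=\bigoplus A(-d_i)\to C_n$, surjective because $\mathfrak m$ is nilpotent on $C_n$. Let $K_n$ be the kernels. Since $\ker(C_{n'}\to C_n)=A_{\ge n}C_{n'}$, we have $K_n=K_{n'}+A_{\ge n}F$ for $n'\ge n$. Let $\mathcal K=\bigcap_{n'}K_{n'}$, a graded submodule. As $\dim_kF_i<\infty$, the decreasing spaces $(K_{n'})_i$ stabilize, so $\mathcal K_i=(K_{n'})_i$ for $n'\gg0$ and therefore $K_n=\mathcal K+A_{\ge n}F$. So $M=F/\mathcal K$ is f.g. graded and $M/A_{\ge n}M\cong C_n$, compatibly in $n$.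

**Step 3. $M_{\mathfrak m}\cong C$.** Let $\hat A=\varprojlim A_{(n)}=\widehat{A_{\mathfrak m}}$. Then $M\otimes_A\hat A\cong\varprojlim C_n\cong C\otimes_{A_{\mathfrak m}}\hat A$. Apply Lemma 10(b) to $A_{\mathfrak m}\to\hat A$.

**Step 4. $M$ is semidualizing.** The modules $\operatorname{Ext}^i_A(M,M)$, $i\ge1$, and the kernel and cokernel of $A\to\operatorname{Hom}_A(M,M)$ are f.g. graded and vanish at $\mathfrak m$. By graded Nakayama they vanish.

**Step 5. Uniqueness.** Let $M,M'$ be graded semidualizing with $M_{\mathfrak m}\cong M'_{\mathfrak m}$. Then $H=\operatorname{Hom}_A(M,M')$ is f.g. graded with $H_{\mathfrak m}\cong A_{\mathfrak m}$, so $H/\mathfrak mH$ is one-dimensional and $H$ is generated by one homogeneous $f$. By Lemma 10(a), $f_{\mathfrak m}$ is an isomorphism, so the graded modules $\ker f$ and $\operatorname{coker}f$ vanish at $\mathfrak m$, hence vanish. Thus $f$ is a graded isomorphism up to shift.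

This proves B(1), and with Section 6 also B(2). $\square$

## 8. Finiteness of $\mathfrak S_0(A_{\mathfrak m})$

By B(1) we may count graded modules $M$. The socle count of Example 7, done in all cohomological degrees, bounds the shape of a presentation of $M$. That alone is not enough: presentations of a fixed shape form an affine space, which is infinite in general. Rigidity finishes the proof.

In this section Hom means graded Hom; for f.g. first argument it agrees with ordinary Hom, and likewise for Ext.

**Proposition 14.** Let $M$ be graded semidualizing over $A$. As graded vector spaces,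
$$\operatorname{Ext}^p_A(k,A)\cong\bigoplus_{i+j=p}\operatorname{Hom}_k\bigl(\operatorname{Tor}_i(k,M),\operatorname{Ext}^j_A(k,M)\bigr).\tag{9}$$

*Proof.* **Step 1. An injective resolution of $A$ built from $M$.** Let $P\to M$ be a minimal graded free resolution, each $P_i$ f.g., and $M\to I$ an injective resolution in the category of graded modules. The complex $\operatorname{Hom}_A(P,I)$ has in degree $p$ the module $\bigoplus_{i+j=p,\ i,j\ge0}\operatorname{Hom}_A(P_i,I^j)$. This is a finite sum, zero for $p<0$, and graded-injective, because each summand is a finite sum of shifts of $I^j$. For each $j$ the sequence $0\to\operatorname{Hom}_A(M,I^j)\to\operatorname{Hom}_A(P_0,I^j)\to\operatorname{Hom}_A(P_1,I^j)\to\cdots$ is exact, since $I^j$ is graded-injective. The double complex lies in the first quadrant, so $\operatorname{Hom}_A(P,I)$ has the cohomology of $\operatorname{Hom}_A(M,I)$, namely $\operatorname{Ext}_A(M,M)$, which is $A$ in degree $0$. So $\operatorname{Hom}_A(P,I)$ is a graded-injective resolution of $A$.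

**Step 2. Apply $\operatorname{Hom}_A(k,-)$.** Thus $\operatorname{Ext}_A(k,A)$ is the cohomology of $\operatorname{Hom}_A(k,\operatorname{Hom}_A(P,I))\cong\operatorname{Hom}_A(k\otimes P,I)$. By minimality $k\otimes P$ has zero differential, and $k\otimes P_i=\operatorname{Tor}_i(k,M)$ is a finite sum of shifted copies of $k$. Hence the complex is the direct sum over $i$ of the complexes $\operatorname{Hom}_k(\operatorname{Tor}_i(k,M),\operatorname{Hom}_A(k,I))$ placed $i$ degrees higher, and taking cohomology gives (9). $\square$

In Example 7 with $M=D$ and $p=0$, (9) reads $2=2\cdot1$.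

**Proof of B(3).** **Step 1. Finitely many shapes of presentations.** Let $g$ be the least $j$ with $\operatorname{Ext}^j_A(k,M)\ne0$; it exists since $M_{\mathfrak m}\ne0$. As $\operatorname{Tor}_0(k,M)\neq0$, (9) shows that $g$ is also the least $p$ with $\operatorname{Ext}^p_A(k,A)\ne0$, so it depends only on $A$. Shift $M$ so that $\operatorname{Ext}^g_A(k,M)_0\ne0$. Let $i\in\{0,1\}$ and consider the summand $\operatorname{Hom}_k(\operatorname{Tor}_i(k,M),\operatorname{Ext}^g_A(k,M))$ in (9) for $p=g+i$. If $\operatorname{Tor}_i(k,M)_e\neq0$, this summand is nonzero in degree $-e$, so $-e$ is one of the finitely many degrees in which $\operatorname{Ext}^{g+i}_A(k,A)\ne0$. Also $\dim\operatorname{Tor}_i(k,M)\le\dim\operatorname{Ext}^{g+i}_A(k,A)<\infty$. So, up to shift, $M$ is the cokernel of a graded map $F_1\to F_0$ of f.g. graded free modules, with only finitely many possibilities for the pair $(F_0,F_1)$.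

**Step 2. Reduction to an algebraically closed field.** Let $K=\bar k$. By Lemma 10(b) the map $\mathfrak S_0(A_{\mathfrak m})\to\mathfrak S_0((A_K)_{\mathfrak m_K})$ is injective, so we may assume $k=K$. By B(1) and Step 1 it suffices to show that, for fixed $(F_0,F_1)$, the semidualizing cokernels of graded maps $F_1\to F_0$ give only finitely many classes $[M_{\mathfrak m}]$.

**Step 3. An irreducible family with infinitely many classes.** Let $V=\operatorname{Hom}_A(F_1,F_0)_0$, a finite-dimensional affine space, and let $M_v$ be the cokernel of $v\in V$. Suppose there are $v_1,v_2,\dots\in V$ with $M_{v_i}$ semidualizing and the $(M_{v_i})_{\mathfrak m}$ pairwise non-isomorphic. Let $Z\subset V$ be a minimal closed subset containing infinitely many $v_i$. If $Z$ were a union of two proper closed subsets, one of them would contain infinitely many; so $Z$ is irreducible (take it reduced). Every proper closed subset of $Z$ contains only finitely many $v_i$.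

**Step 4. Make the family flat over a regular base.** By generic flatness (Matsumura, *Commutative Ring Theory*, Thm. 24.1), applied to the f.g. algebra $A\otimes K[Z]$ over the domain $K[Z]$ and the cokernel of the universal map, and since the regular locus of $Z$ contains a nonempty open set, there is a nonempty principal open affine $U=\operatorname{Spec}O\subset Z$ such that $O$ is regular and the cokernel $\mathcal M$ of the universal map over $A\otimes O$ is flat over $O$. By right exactness its fibre at a closed point $v\in U$ is $M_v$. All but finitely many of the $v_i$ in $Z$ lie in $U$; relabel so that $v_1,v_2\in U$.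

**Step 5. Near $v_l$ the family is constant.** For $l=1,2$ put $R=(A\otimes O)_{(\mathfrak m,v_l)}$ and let $\mathbf x$ be a regular system of parameters of $O_{v_l}$. The ring $R$ and the localizations at $(\mathfrak m,v_l)$ of $\mathcal M$ and of $M_{v_l}\otimes_KO$ are flat over $O_{v_l}$ and nonzero modulo $\mathbf x$. So $\mathbf x$, being regular on $O_{v_l}$, is regular on all three. Moreover $R/\mathbf x=A_{\mathfrak m}$, both modules reduce to $(M_{v_l})_{\mathfrak m}$, and $\operatorname{Ext}^1_{A_{\mathfrak m}}((M_{v_l})_{\mathfrak m},(M_{v_l})_{\mathfrak m})=0$. By Lemma 8 the two modules are isomorphic at $(\mathfrak m,v_l)$, hence on a principal open neighborhood in $\operatorname{Spec}(A\otimes O)$. This neighborhood meets $V(\mathfrak m(A\otimes O))\cong U$ in a nonempty open set $W_l$. For a closed point $v\in W_l$, localizing at $(\mathfrak m,v)$ and reducing modulo the maximal ideal of $O_v$ gives $(M_v)_{\mathfrak m}\cong(M_{v_l})_{\mathfrak m}$.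

**Step 6. Contradiction.** As $U$ is irreducible, $W_1\cap W_2$ contains a closed point $v$. Then $(M_{v_1})_{\mathfrak m}\cong(M_v)_{\mathfrak m}\cong(M_{v_2})_{\mathfrak m}$, which is false. This proves B(3), and with it Theorems B and A. $\square$

## 9. Seminormal graded rings

Monomiality entered only through $\operatorname{Pic}(A)=0$. Another hypothesis gives the same vanishing. A reduced ring $A$ is *seminormal* if, whenever $b,c\in A$ satisfy $b^3=c^2$, there is $a\in A$ with $b=a^2$ and $c=a^3$. The ring $k[t^2,t^3]$ is not seminormal: take $b=t^2$, $c=t^3$; the only candidate is $a=t$. Neither are the three lines of Section 2: with $e=(t,0,0)\in E_1$, both $e^2$ and $e^3$ lie in $E_{\ge2}=A_{\ge2}$; an $a$ with $a^2=e^2$, $a^3=e^3$ must equal $e$ in $k[t]^3$; but $A_1$ consists of the elements $(\beta,\alpha,\alpha+\beta)t$ (restrict $\alpha x+\beta y$), so $e\notin A$.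

**Proposition 15.** If $A$ is a graded $k$-algebra with $A_{\rm red}$ seminormal, then $j$ is bijective and $\mathfrak S_0(A)$ is finite.

*Proof.* By Theorem B it suffices to show $\operatorname{Pic}(A)=0$. As in Step 1 of Proposition 4, $\operatorname{Pic}(A)\hookrightarrow\operatorname{Pic}(A_{\rm red})$, so let $A$ be reduced and seminormal. By Swan (*On seminormality*, J. Algebra 67 (1980)), the map $\operatorname{Pic}(A)\to\operatorname{Pic}(A[X])$ is then an isomorphism. The evaluations $X=0$ and $X=1$ are both left inverse to $A\to A[X]$, so they induce the same map $\operatorname{Pic}(A[X])\to\operatorname{Pic}(A)$, namely the inverse of that isomorphism. Compose each with the map induced by $A\to A[X]$, $a\mapsto aX^d$ for $a\in A_d$. With $X=1$ the composite is the identity of $\operatorname{Pic}(A)$; with $X=0$ it factors through $\operatorname{Pic}(k)=0$. Hence $\operatorname{Pic}(A)=0$. $\square$
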